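# Integer group determinants of $GA(1,p)$ and of the groups $\mathbb Z_p\rtimes\mathbb Z_n$ with faithful action

## 1. Group determinants, circulants, and the affine group

Throughout, $\mathbb Z_n$ is the cyclic group of order $n$.

**Definition (group determinant).** Let $G$ be a finite group and $\alpha=\sum_{g\in G}a_g g\in\mathbb Z[G]$. The group determinant of $\alpha$ is
$$D(\alpha)=\det\left(a_{gh^{-1}}\right)_{g,h\in G},$$
with $g$ indexing rows and $h$ columns. An integer is an *integer group determinant for $G$* if it equals $D(\alpha)$ for some $\alpha\in\mathbb Z[G]$.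

The coefficient of $g$ in the product $\alpha h$ is $a_{gh^{-1}}$. So the matrix above is the matrix of left multiplication by $\alpha$ on $\mathbb Z[G]$ in the basis $G$. We use this reading constantly; it shows for instance that $D(\alpha\alpha')=D(\alpha)D(\alpha')$.

*Example.* For $G=\mathbb Z_2=\{1,X\}$ and $\alpha=a+bX$ the matrix is $\begin{pmatrix}a&b\\b&a\end{pmatrix}$, and $D(\alpha)=a^2-b^2$.

**Definition ($\mathbb Z_n$ integer determinant).** For $G=\mathbb Z_n$ we write $\mathbb Z[\mathbb Z_n]=\mathbb Z[y]/(y^n-1)$ and denote the determinant by $D_{\mathbb Z_n}$. Its values are the $n\times n$ integer circulant determinants, called $\mathbb Z_n$ integer determinants. By the remark above, $D_{\mathbb Z_n}(\beta)$ is the determinant of multiplication by $\beta$ on $\mathbb Z[y]/(y^n-1)$.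

*Example.* For $n=1$ every integer is a $\mathbb Z_1$ integer determinant. For $n=2$ they are the integers $a^2-b^2=(a+b)(a-b)$. The two factors have the same parity, so the product is odd or divisible by $4$. Conversely $2j+1=(j+1)^2-j^2$ and $4j=(j+1)^2-(j-1)^2$. So the $\mathbb Z_2$ integer determinants are exactly the odd integers and the multiples of $4$.

**Definition (the affine group).** Let $p$ be a prime and $r\ge 1$ a primitive root mod $p$. Then
$$GA(1,p)=\mathbb Z_p\rtimes\mathbb Z_{p-1}=\langle X,Y: X^p=Y^{p-1}=1,\ YX=X^rY\rangle .$$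
Concretely, take $X:x\mapsto x+1$ and $Y:x\mapsto rx$ on $\mathbb F_p$. Then $YX$ sends $x$ to $rx+r$, as does $X^rY$. The group has order $p(p-1)$, and each element is uniquely $X^aY^j$ with $0\le a<p$, $0\le j<p-1$.

*Example.* $GA(1,2)=\mathbb Z_2$, and $GA(1,3)$ is $S_3$, with $r=2$ and $YX=X^2Y$.

**Definition (reduction to $\mathbb Z_n$).** Put $n=p-1$. For $\alpha\in\mathbb Z[GA(1,p)]$ let $\bar\alpha\in\mathbb Z[\mathbb Z_n]$ be its image under the ring homomorphism $X\mapsto 1$, $Y\mapsto y$.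

*Example.* If $N=1+X+\dots+X^{p-1}$, then $\bar N=p$. If $\alpha=2+(1-X)Y$, then $\bar\alpha=2$.

**Definition (fibre product).** Given ring homomorphisms $f:A\to S$ and $g:B\to S$, their fibre product is the ring $A\times_S B=\{(a,b)\in A\times B: f(a)=g(b)\}$.

*Example.* $\mathbb Z[\mathbb Z_2]\cong\mathbb Z\times_{\mathbb F_2}\mathbb Z$ via $a+bX\mapsto(a+b,\,a-b)$. The two integers are congruent mod $2$, and every congruent pair $(u,v)$ comes from $a=\frac{u+v}2$, $b=\frac{u-v}2$.

## 2. The integers $m(m+\ell p)^{p-1}$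

Every integer group determinant of $GA(1,p)$ turns out to have the form $m(m+\ell p)^{p-1}$, with $m$ a $\mathbb Z_{p-1}$ integer determinant and $\ell\in\mathbb Z$. The following question is posed in Bishnu Paudel and Chris Pinner, "The integer group determinants for GA(1,p) and related semidirect products", arXiv:2401.02657 (2024): for $n=p-1$ and $G=GA(1,p)$, do the integer group determinants achieve *all* integers of the form
$$m(m+\ell p)^{p-1},\qquad \ell\in\mathbb Z,$$
with $m$ a $\mathbb Z_n$ integer determinant? We show that the answer is yes for every prime $p$, in the following sharper form.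

**Theorem A.** Let $p$ be prime, $n=p-1$, $G=GA(1,p)$.

1. For every $\alpha\in\mathbb Z[G]$, $D(\alpha)=m(m+\ell p)^{p-1}$ for some $\ell\in\mathbb Z$, where $m=D_{\mathbb Z_n}(\bar\alpha)$.
2. For every $\beta\in\mathbb Z[\mathbb Z_n]$ and every $\ell\in\mathbb Z$ there is $\alpha\in\mathbb Z[G]$ with $\bar\alpha=\beta$ and $D(\alpha)=m(m+\ell p)^{p-1}$, where $m=D_{\mathbb Z_n}(\beta)$.

So the integer group determinants of $GA(1,p)$ are exactly the integers $m(m+\ell p)^{p-1}$ with $m$ a $\mathbb Z_{p-1}$ integer determinant and $\ell\in\mathbb Z$. In Section 10 we prove the analogous classification (Theorem B) for all $\mathbb Z_p\rtimes\mathbb Z_n$ with $n\mid p-1$ and faithful action.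

## 3. $\mathbb Z_2$ and $S_3$ by hand

**The case $p=2$.** Here $G=\mathbb Z_2$, $n=1$, and $D(a+bX)=(a+b)(a-b)$. With $m=a+b=D_{\mathbb Z_1}(\bar\alpha)$ we have $a-b\equiv m\pmod 2$, which is part 1. Given $\beta=m$ and $\ell$, take $a=m+\ell$, $b=-\ell$. Then $a+b=m$ and $a-b=m+2\ell$, which is part 2. So Theorem A holds for $p=2$, and from now on in the proof of Theorem A we take $p\ge3$, so $n\ge2$.

**The case $p=3$.** Write $\alpha=f(X)+g(X)Y$ with $f=a_0+a_1X+a_2X^2$, $g=b_0+b_1X+b_2X^2$, and put $A=\sum a_i$, $B=\sum b_i$. Let $\omega=e^{2\pi i/3}$. The irreducible representations of $S_3$ are the trivial one, the sign, and the two-dimensional one $X\mapsto\mathrm{diag}(\omega,\omega^2)$, $Y\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix}$. The last occurs twice in the regular representation and sends $\alpha$ to $\begin{pmatrix}f(\omega)&g(\omega)\\g(\omega^2)&f(\omega^2)\end{pmatrix}$. Hence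
$$D(\alpha)=(A+B)(A-B)\,\bigl(Q(a)-Q(b)\bigr)^2,\qquad Q(a)=f(\omega)f(\omega^2)=a_0^2+a_1^2+a_2^2-a_0a_1-a_1a_2-a_0a_2 .$$
Since $Q(a)=A^2-3e_2(a)$ with $e_2(a)=a_0a_1+a_1a_2+a_0a_2$, and $m=D_{\mathbb Z_2}(A+By)=A^2-B^2$, we get
$$D(\alpha)=m\bigl(m-3(e_2(a)-e_2(b))\bigr)^2. \tag{1}$$
This is part 1 for $p=3$. Part 2 now asks: for prescribed sums $A,B$, does $e_2(a)-e_2(b)$ take every integer value?

A natural try is $a=(A-k,k,0)$, $b=(B-k,k,0)$. It gives $e_2(a)-e_2(b)=(A-B)k$. If $A-B=\pm1$, every integer occurs. But for $A=2$, $B=0$ we only reach $m+3\ell=4-6k$, and never, say, $1$. Yet $1$ can be reached with the same sums: $a=(2,0,0)$, $b=(1,-1,0)$ has $Q(a)-Q(b)=4-3=1$. So $D(2+(1-X)Y)=4$.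

## 4. $\mathbb Z[\omega]$ as a module for $G$

For $p\ge3$ let $\omega=e^{2\pi i/p}$, $K=\mathbb Q(\omega)$, $O=\mathbb Z[\omega]$, $\pi=1-\omega$, $P=\pi O$. We use these textbook facts:

- $O$ is the ring of integers of $K$, and $[K:\mathbb Q]=p-1=n$;
- $P^n=pO$ and $O/P=\mathbb F_p$, so $[O:P^i]=p^i$;
- if $a\not\equiv b\pmod p$, then $\omega^a-\omega^b$ is a unit of $O$ times $\pi$.

Let $\sigma$ be the automorphism $\omega\mapsto\omega^r$. It generates $\mathrm{Gal}(K/\mathbb Q)$, which has order $n$. Since $O=\mathbb Z[\pi]$ has rank $n$, the elements $1,\pi,\dots,\pi^{n-1}$ form a $\mathbb Z$-basis of $O$. We identify $\mathrm{End}_{\mathbb Z}(O)$ with $M_n(\mathbb Z)$ through this basis: $\varphi$ corresponds to $(c_{ki})_{0\le k,i\le n-1}$, where $\varphi(\pi^i)=\sum_kc_{ki}\pi^k$.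

As operators on $O$, $\sigma(\omega v)=\omega^r\sigma(v)$, and $\omega^p=1$, $\sigma^n=1$. These are the relations of $G$, so there is a ring homomorphism
$$\rho:\mathbb Z[G]\to M_n(\mathbb Z),\qquad X\mapsto(\text{multiplication by }\omega),\quad Y\mapsto\sigma .$$
Its image is $\Lambda=\rho(\mathbb Z[G])=\sum_{j=0}^{n-1}O\sigma^j$, because $\rho(X^aY^j)=\omega^a\sigma^j$ and the $\omega^a$ span $O$.

*Example ($p=3$).* Here $1+\omega+\omega^2=0$ gives $\pi^2=3\pi-3$, and $\sigma(\pi)=1-\omega^2=2+\omega=3-\pi$. In the basis $1,\pi$: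
$$\pi=\begin{pmatrix}0&-3\\1&3\end{pmatrix},\quad \omega=\begin{pmatrix}1&3\\-1&-2\end{pmatrix},\quad \sigma=\begin{pmatrix}1&3\\0&-1\end{pmatrix},\quad \pi\sigma=\begin{pmatrix}0&3\\1&0\end{pmatrix}.$$
In each of these the upper right entry is divisible by $3$.

We will prove in Step 3 that
$$D(\alpha)=D_{\mathbb Z_n}(\bar\alpha)\cdot\det(\rho(\alpha))^n. \tag{2}$$
So part 2 of Theorem A asks for $\alpha$ with prescribed $\bar\alpha=\beta$ and prescribed $\det\rho(\alpha)$ in the class of $m$ mod $p$.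

## 5. Rank-one perturbations and their slope

The hand attempt of Section 3 has a version for every $p$. Start from a simple lift of $\beta$, and perturb it by something that dies under $X\mapsto1$ and moves the determinant linearly. We test it on $\beta=b\in\mathbb Z$, a constant, for which $m=b^n$. Take
$$\alpha_k=b+k\,u(X)\,(1+Y+\dots+Y^{n-1}),\qquad u(1)=0,\ k\in\mathbb Z .$$
Then $\bar\alpha_k=b$. Since $1+\sigma+\dots+\sigma^{n-1}=\mathrm{Tr}_{K/\mathbb Q}$, the matrix $\rho(\alpha_k)$ is $b$ plus $k$ times the operator $v\mapsto u(\omega)\mathrm{Tr}_{K/\mathbb Q}(v)$. That operator has rank at most $1$ and trace $\mathrm{Tr}_{K/\mathbb Q}(u(\omega))$, so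
$$\det\rho(\alpha_k)=b^n+k\,b^{n-1}\,\mathrm{Tr}_{K/\mathbb Q}(u(\omega)).$$
Because $u(1)=0$, $u(\omega)\in P$ and its trace lies in $P\cap\mathbb Z=p\mathbb Z$. The best case is $u=1-X$, where $\mathrm{Tr}(\pi)=(p-1)+1=p$. So this family reaches $m+\ell p$ exactly when $b^{n-1}\mid\ell$, and for $|b|\ge2$ it misses most $\ell$.

The failure is precise. The slope in $k$ is $p$ times a cofactor-type quantity of the starting matrix, and the starting matrix $b\cdot I$ has all its cofactors divisible by $b^{n-1}$. We would like to start instead from a matrix with a cofactor equal to $\pm1$, sitting at a place where we may add multiples of $p$. The successful element $2+(1-X)Y$ for $p=3$ does this: its matrix is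
$$2+\pi\sigma=\begin{pmatrix}2&3\\1&2\end{pmatrix}.$$
The $1$ below the diagonal is the cofactor (up to sign) of the corner, and the corner holds a multiple of $3$.

To run this in general we must know two things: which integer matrices lie in $\Lambda$, and which pairs $(\beta,C)$ come from one and the same $\alpha$. Both have clean answers. The image $\Lambda$ is the ring of *all* integer matrices that are lower triangular mod $p$, and $\beta$ and $C$ can be combined exactly when the diagonal of $C$ is congruent mod $p$ to the values $\beta(r^i)$. In other words, $\mathbb Z[G]$ is a fibre product of $\mathbb Z[\mathbb Z_n]$ and this matrix ring over $\mathbb F_p^n$. After that the element can be written down.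

## 6. The chain $P^i$ and matrices triangular mod $p$

Let $\Gamma\subset M_n(\mathbb Z)$ be the set of matrices with $p\mid c_{ki}$ whenever $k<i$. There are $n(n-1)/2$ positions above the diagonal, so
$$[M_n(\mathbb Z):\Gamma]=p^{n(n-1)/2}.$$

*Example.* For $p=3$, $\Gamma$ consists of the matrices $\begin{pmatrix}c_{00}&3c\\c_{10}&c_{11}\end{pmatrix}$ and has index $3$.

**Step 1: $\Lambda\subseteq\Gamma$, and $c_{ii}\equiv\bar\alpha(r^i)\pmod p$ for $(c_{ki})=\rho(\alpha)$.** *Purpose: $G$ preserves the ideals $P^i$, and this forces triangularity mod $p$ and identifies the diagonal.* Note that $\bar\alpha(r^i)$ is well defined mod $p$, since $(r^i)^n\equiv1$.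

First, for $0\le i\le n$,
$$P^i=\bigoplus_{k<i}p\mathbb Z\pi^k\ \oplus\ \bigoplus_{i\le k\le n-1}\mathbb Z\pi^k. \tag{3}$$
The right side is contained in the left: $\pi^k\in P^i$ for $k\ge i$, and $p\in P^n\subseteq P^i$. Both sides have index $p^i$ in $O$. So they are equal.

Multiplication by $\omega$ preserves $P^i$, and so does $\sigma$, since $\sigma(\pi)=1-\omega^r\in P$. Hence every $\varphi\in\Lambda$ maps $P^i$ to itself, and $\varphi(\pi^i)=\sum_kc_{ki}\pi^k\in P^i$. By (3), $p\mid c_{ki}$ for $k<i$; that is, $\varphi\in\Gamma$.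

For $i\le n-1$, the terms $c_{ki}\pi^k$ with $k<i$ lie in $pO=P^n\subseteq P^{i+1}$, and those with $k>i$ lie in $P^{i+1}$ as well. So
$$\varphi(\pi^i)\equiv c_{ii}\pi^i\pmod{P^{i+1}}.$$
On the other hand we can compute the action on $P^i/P^{i+1}$. Since $\omega-1\in P$, multiplication by $\omega$ acts as the identity. Also
$$\sigma(\pi)=1-\omega^r=\pi(1+\omega+\dots+\omega^{r-1})\equiv r\pi\pmod{P^2},$$
so $\sigma(\pi^i)\equiv r^i\pi^i\pmod{P^{i+1}}$. As $\sigma$ fixes $\mathbb Z$, and $P^i/P^{i+1}$ is generated as a group by the class of $\pi^i$, $\sigma$ acts there as multiplication by $r^i$. Therefore $X^aY^j$ acts as $r^{ij}$, and $\rho(\alpha)\pi^i\equiv\bar\alpha(r^i)\pi^i\pmod{P^{i+1}}$. Comparing, $(c_{ii}-\bar\alpha(r^i))\pi^i\in P^{i+1}$, so $c_{ii}-\bar\alpha(r^i)\in P\cap\mathbb Z=p\mathbb Z$.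

*Check for $p=3$:* the diagonals of $\omega$ and $\sigma$ in Section 4 are $(1,-2)\equiv(1,1)$ and $(1,-1)\equiv(1,2)$ mod $3$, as they should be.

## 7. A discriminant computation: $\Lambda=\Gamma$

For $p=3$ the equality can be solved by hand. If $f=f_0+f_1\pi$ and $g=g_0+g_1\pi$, the matrices of Section 4 give
$$f+g\sigma=\begin{pmatrix}f_0+g_0&3(g_0+g_1-f_1)\\f_1+g_1&f_0+3f_1-g_0\end{pmatrix}.$$
Setting this equal to $\begin{pmatrix}c_{00}&3c\\c_{10}&c_{11}\end{pmatrix}$ yields the unique integral solution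
$$g_1=c_{11}-c_{00}+2c-c_{10},\quad f_1=c_{10}-g_1,\quad g_0=c+c_{10}-2g_1,\quad f_0=c_{00}-g_0. \tag{4}$$
For general $p$ we compare indices instead of solving.

**Step 2: $\Lambda=\Gamma$.** *Purpose: we already know $\Lambda\subseteq\Gamma$, so it is enough to show that both have the same finite index in $M_n(\mathbb Z)$.*

The group $\Lambda$ is spanned by the $n^2$ elements $\pi^i\sigma^j$, $0\le i,j<n$. Let $\Delta\in\mathbb Z$ be the determinant of the $n^2\times n^2$ matrix expressing them in the matrix units $E_{ki}$. If $\Delta\ne0$, then $[M_n(\mathbb Z):\Lambda]=|\Delta|$. We find $\Delta^2$ from the trace form $T(a,b)=\mathrm{tr}(ab)$ on $M_n(\mathbb Q)$. We have $\mathrm{tr}(E_{ki}E_{lj})=1$ if $i=l$ and $k=j$, and $0$ otherwise. So the Gram matrix of the $E_{ki}$ is a permutation matrix with determinant $\pm1$, and the Gram determinant of the $\pi^i\sigma^j$ is $\pm\Delta^2$.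

*Traces.* View all operators as $\mathbb Q$-linear maps of $K$. For $x\in K$, the trace of multiplication by $x$ is $\mathrm{Tr}_{K/\mathbb Q}(x)$, by definition. If $n\nmid j$, we claim $\mathrm{tr}(x\sigma^j)=0$. Put $c=\omega-\sigma^j(\omega)$, which is nonzero, and $x'=x/c$. Since $\mathrm{tr}(ab)=\mathrm{tr}(ba)$ and $\sigma^j\circ\omega=\sigma^j(\omega)\circ\sigma^j$,
$$\mathrm{tr}(\omega x'\sigma^j)=\mathrm{tr}(x'\sigma^j\omega)=\mathrm{tr}(x'\sigma^j(\omega)\sigma^j).$$
Subtracting, $0=\mathrm{tr}(x'c\,\sigma^j)=\mathrm{tr}(x\sigma^j)$.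

*The Gram matrix.* We have
$$T(\pi^i\sigma^j,\pi^{i'}\sigma^{j'})=\mathrm{tr}\bigl(\pi^i\sigma^j(\pi^{i'})\,\sigma^{j+j'}\bigr).$$
This vanishes unless $j+j'\equiv0\pmod n$, and then it equals $\mathrm{Tr}_{K/\mathbb Q}(\pi^i\sigma^j(\pi^{i'}))$. So in blocks indexed by $(j,j')$ there is exactly one nonzero block in each block row and block column, namely
$$B_j=\bigl(\mathrm{Tr}_{K/\mathbb Q}(\pi^i\sigma^j(\pi^{i'}))\bigr)_{i,i'},\qquad\text{at } j'\equiv-j .$$
Write $\sigma^j(\pi^{i'})=\sum_k(S_j)_{ki'}\pi^k$. Since $\sigma^j$ is an automorphism of $O$, $\det S_j=\pm1$. Then $B_j=(\mathrm{Tr}_{K/\mathbb Q}(\pi^i\pi^k))_{i,k}\,S_j$, so $\det B_j=\pm d$ with $d=\det(\mathrm{Tr}_{K/\mathbb Q}(\pi^{i}\pi^{k}))$ the discriminant of $1,\pi,\dots,\pi^{n-1}$. Hence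
$$\Delta^2=\pm d^{\,n}.$$

*The value of $d$.* Since $\mathrm{Tr}_{K/\mathbb Q}(\pi^i\pi^k)=\sum_h\sigma^h(\pi)^i\sigma^h(\pi)^k$, the discriminant is the square of a Vandermonde determinant:
$$d=\prod_{0\le i<j\le n-1}(\sigma^i\pi-\sigma^j\pi)^2 .$$
Each factor $\sigma^i\pi-\sigma^j\pi=\omega^{r^j}-\omega^{r^i}$ is a unit times $\pi$. There are $n(n-1)/2$ pairs, so $d$ is a unit times $\pi^{n(n-1)}$, hence a unit times $p^{n-1}$. As $d$ is rational, $d/p^{n-1}$ is a rational unit of $O$, so $d=\pm p^{n-1}$.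

*Conclusion.* $\Delta^2=p^{n(n-1)}$, so $|\Delta|=p^{n(n-1)/2}\ne0$ and
$$[M_n(\mathbb Z):\Lambda]=p^{n(n-1)/2}=[M_n(\mathbb Z):\Gamma].$$
With $\Lambda\subseteq\Gamma$ from Step 1, $\Lambda=\Gamma$.

## 8. The determinant formula and the congruence: part 1

**Step 3: $D(\alpha)=D_{\mathbb Z_n}(\bar\alpha)\cdot\det(\rho(\alpha))^n$.** *Purpose: to prove (2) by splitting $\mathbb Q[G]$ into two algebras.*

Consider the $\mathbb Q$-algebra homomorphism
$$\Phi:\mathbb Q[G]\to\mathbb Q[\mathbb Z_n]\times M_n(\mathbb Q),\qquad\alpha\mapsto(\bar\alpha,\rho(\alpha)).$$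
With $N=1+X+\dots+X^{p-1}$ we have $\bar N=p$, and $\rho(N)=0$ because $1+\omega+\dots+\omega^{p-1}=0$. So $\Phi(p^{-1}NY^j)=(y^j,0)$, and the image of $\Phi$ contains $\mathbb Q[\mathbb Z_n]\times0$. By Step 2, $\Lambda$ has finite index in $M_n(\mathbb Z)$, so $\rho$ maps $\mathbb Q[G]$ onto $M_n(\mathbb Q)$. Together these show that $\Phi$ is onto. The dimensions agree: $n+n^2=n(n+1)=np=|G|$. So $\Phi$ is an isomorphism.

Now $D(\alpha)$ is the determinant of left multiplication by $\alpha$ on $\mathbb Q[G]$, hence of left multiplication by $(\bar\alpha,\rho(\alpha))$ on the product. On $\mathbb Q[\mathbb Z_n]$ this determinant is $D_{\mathbb Z_n}(\bar\alpha)$. On $M_n(\mathbb Q)$, left multiplication by $A$ acts separately on each of the $n$ columns, so its determinant is $\det(A)^n$.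

**Step 4: $D_{\mathbb Z_n}(\beta)\equiv\prod_{i=0}^{n-1}\beta(r^i)\pmod p$, and $\beta\mapsto(\beta(r^i))_i$ induces an isomorphism $\mathbb F_p[y]/(y^n-1)\cong\mathbb F_p^n$.** *Purpose: to compare $m$ with the diagonal found in Step 1.*

The residues $r^0,\dots,r^{n-1}$ are distinct roots of $y^n-1$ mod $p$, so $y^n-1=\prod_i(y-r^i)$ over $\mathbb F_p$. The Chinese remainder theorem gives the isomorphism. The integer $D_{\mathbb Z_n}(\beta)$ is the determinant of multiplication by $\beta$ on $\mathbb Z[y]/(y^n-1)$. Mod $p$ this becomes the determinant of multiplication by $(\beta(r^i))_i$ on $\mathbb F_p^n$, which is $\prod_i\beta(r^i)$.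

**Proof of Theorem A, part 1.** By Step 1, $\rho(\alpha)$ is triangular mod $p$ with diagonal entries congruent to $\bar\alpha(r^i)$. So, using Step 4,
$$\det\rho(\alpha)\equiv\prod_i\bar\alpha(r^i)\equiv D_{\mathbb Z_n}(\bar\alpha)=m\pmod p .$$
Write $\det\rho(\alpha)=m+\ell p$. Step 3 gives $D(\alpha)=m(m+\ell p)^{p-1}$.

## 9. Gluing, and a matrix with a unit cofactor: part 2

**Step 5 (gluing).** *Purpose: to decide which pairs $(\beta,C)$ come from a single $\alpha$.* Let $\beta\in\mathbb Z[\mathbb Z_n]$ and $C=(c_{ki})\in\Gamma$ satisfy $c_{ii}\equiv\beta(r^i)\pmod p$ for all $i$. Then there is $\alpha\in\mathbb Z[G]$ with $\bar\alpha=\beta$ and $\rho(\alpha)=C$.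

By Step 2, $C=\rho(\gamma)$ for some $\gamma\in\mathbb Z[G]$. By Step 1, $\bar\gamma(r^i)\equiv c_{ii}\equiv\beta(r^i)\pmod p$ for all $i$. So $\beta-\bar\gamma$ maps to $0$ under the isomorphism of Step 4, that is, $\beta-\bar\gamma=p\,\delta$ with $\delta\in\mathbb Z[\mathbb Z_n]$. Put
$$\alpha=\gamma+N\,\delta(Y). \tag{5}$$
Since $\rho(N)=0$, $\rho(\alpha)=\rho(\gamma)=C$. Since $\bar N=p$, $\bar\alpha=\bar\gamma+p\delta=\beta$.

Conversely, Step 1 says that every $\alpha$ gives such a pair, and the injectivity of $\Phi$ in Step 3 shows that the pair determines $\alpha$. So $\mathbb Z[G]\cong\mathbb Z[\mathbb Z_n]\times_{\mathbb F_p^n}\Gamma$, where $\beta\mapsto(\beta(r^i))_i$ and $C\mapsto(c_{ii})_i$ mod $p$ are the two maps.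

**Step 6 (choosing $C$).** *Purpose: to find $C\in\Gamma$ with the prescribed diagonal mod $p$ and with determinant exactly $m+\ell p$.* Let $\beta$ and $\ell$ be given and $m=D_{\mathbb Z_n}(\beta)$. Put $d_i=\beta(r^i)\in\mathbb Z$, computed with the representative of $\beta$ of degree $<n$. For $t\in\mathbb Z$ let
$$C=\begin{pmatrix}d_0&&&&pt\\1&d_1&&&\\&1&d_2&&\\&&\ddots&\ddots&\\&&&1&d_{n-1}\end{pmatrix},$$
with zeros in the blank places; for $n=2$, $C=\begin{pmatrix}d_0&pt\\1&d_1\end{pmatrix}$. The only possibly nonzero entry above the diagonal is $pt$, so $C\in\Gamma$.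

Expand the determinant along the first row. Deleting row $0$ and column $0$ leaves a lower triangular matrix with diagonal $d_1,\dots,d_{n-1}$. Deleting row $0$ and column $n-1$ leaves an upper triangular matrix with all diagonal entries $1$. Hence
$$\det C=\prod_{i=0}^{n-1}d_i+(-1)^{n-1}pt .$$
The slope in $t$ is $\pm p$, whatever $\beta$ is, in contrast to Section 5. By Step 4, $\prod_id_i\equiv m\equiv m+\ell p\pmod p$, so there is $t\in\mathbb Z$ with $\det C=m+\ell p$.

**Proof of Theorem A, part 2.** With this $C$, Step 5 gives $\alpha\in\mathbb Z[G]$ with $\bar\alpha=\beta$ and $\rho(\alpha)=C$. By Step 3, $D(\alpha)=m\,(m+\ell p)^{n}=m(m+\ell p)^{p-1}$. $\qquad\blacksquare$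

**Two elements for $S_3$.** Take $p=3$, $\beta=2$, $\ell=-1$. Then $m=4$, $d_0=d_1=2$, and $4-3t=1$ gives $t=1$. So $C=\begin{pmatrix}2&3\\1&2\end{pmatrix}=\rho(2+(1-X)Y)$ with $\delta=0$, and $D=4\cdot1^2=4$: the element of Section 3.

For a case where $\delta$ is needed, take $\beta=3$, $\ell=-2$. Then $m=9$, the target is $m+3\ell=3$, $d_0=d_1=3$, and $9-3t=3$ gives $t=2$, $C=\begin{pmatrix}3&6\\1&3\end{pmatrix}$. Formula (4) with $c_{00}=c_{11}=3$, $c=2$, $c_{10}=1$ gives $g_1=3$, $f_1=-2$, $g_0=-3$, $f_0=6$. So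
$$\gamma=6-2(1-X)+\bigl(-3+3(1-X)\bigr)Y=4+2X-3XY,\qquad\bar\gamma=6-3y .$$
Then $\beta-\bar\gamma=3(-1+y)$, $\delta=-1+y$, and (5) gives
$$\alpha=4+2X-3XY+(1+X+X^2)(-1+Y)=3+X-X^2+(1-2X+X^2)Y .$$
Check with Section 3: $A=3$, $B=0$, $Q(3,1,-1)=11+1=12$, $Q(1,-2,1)=6+3=9$. So $D(\alpha)=9\cdot(12-9)^2=81=9(9-6)^2$.

## 10. All $\mathbb Z_p\rtimes\mathbb Z_n$ with faithful action

Let $p$ be any prime, $n\mid p-1$, let $s\ge1$ have order $n$ mod $p$, and let
$$G=\langle X,Y:X^p=Y^n=1,\ YX=X^sY\rangle .$$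
Let $\omega,K,O,\pi,P$ be as in Section 4; for $p=2$ this means $\omega=-1$, $K=\mathbb Q$, $\pi=2$, and the facts recalled there still hold with $P^{p-1}=pO$. Now $\sigma:\omega\mapsto\omega^s$ has order $n$. Let $F=K^{\langle\sigma\rangle}$ be its fixed field, so $[K:F]=n$ and $[F:\mathbb Q]=(p-1)/n$. Let $R=O\cap F$ be the ring of integers of $F$, and let $\mathfrak q=P\cap R$. As before $\bar\alpha\in\mathbb Z[\mathbb Z_n]$ is the image under $X\mapsto1$, $Y\mapsto y$, and $N=1+X+\dots+X^{p-1}$.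

*Example.* Let $p=5$, $n=2$, $s=4$, so $G$ is dihedral of order $10$. Then $\sigma$ is complex conjugation, $F=\mathbb Q(\omega+\omega^{-1})=\mathbb Q(\sqrt5)$ and $R=\mathbb Z[\frac{1+\sqrt5}2]$. Since $\omega+\omega^{-1}=\frac{-1+\sqrt5}2$,
$$\pi\,\sigma(\pi)=(1-\omega)(1-\omega^{-1})=2-\frac{-1+\sqrt5}2=\frac{5-\sqrt5}2=\sqrt5\cdot\frac{\sqrt5-1}2,$$
a unit times $\sqrt5$. By the preliminaries below, $\pi\sigma(\pi)$ generates $\mathfrak q$, so $\mathfrak q=\sqrt5R$.

**Theorem B.** The integer group determinants of $G$ are exactly the integers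
$$m\cdot N_{F/\mathbb Q}(\theta)^n,\qquad m\text{ a }\mathbb Z_n\text{ integer determinant},\quad\theta\in R,\ \theta\equiv m\pmod{\mathfrak q}.$$
More precisely, for each $\beta\in\mathbb Z[\mathbb Z_n]$ the values $D(\alpha)$ with $\bar\alpha=\beta$ are exactly the $m\,N_{F/\mathbb Q}(\theta)^n$ with $m=D_{\mathbb Z_n}(\beta)$ and $\theta\in R$, $\theta\equiv m\pmod{\mathfrak q}$.

For $n=p-1$ we have $F=\mathbb Q$, $R=\mathbb Z$, $\mathfrak q=p\mathbb Z$, $\theta=m+\ell p$, and this is Theorem A. For $n=1$ the group is $\mathbb Z_p$. For $p$ odd and $n=2$ it is the dihedral group of order $2p$, with $F=\mathbb Q(\omega+\omega^{-1})$. The plan is that of Theorem A, with $\mathbb Z$ replaced by $R$ and $p$ by a generator of $\mathfrak q$.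

**Preliminaries.** *Purpose: to get a generator of $\mathfrak q$ and an $R$-basis of $O$.* Since $p$ is totally ramified in $K$, $\mathfrak q$ is the only prime of $R$ above $p$, it is totally ramified in $K/F$, so $\mathfrak qO=P^n$; and $R/\mathfrak q$ embeds in $O/P=\mathbb F_p$, so $R/\mathfrak q=\mathbb F_p$. Put
$$\lambda=N_{K/F}(\pi)=\prod_{j=0}^{n-1}\sigma^j(\pi)\in R .$$
Each $\sigma^j(\pi)=1-\omega^{s^j}$ is a unit times $\pi$, so $\lambda$ is a unit times $\pi^n$ and $\lambda O=P^n=\mathfrak qO$. Intersect with $R$. If $\lambda x\in R$ with $x\in O$, then $x\in F\cap O=R$, so $\lambda O\cap R=\lambda R$. Also $\mathfrak q\subseteq\mathfrak qO\cap R\subseteq P\cap R=\mathfrak q$. Hence $\mathfrak q=\lambda R$.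

The conjugates $\sigma^j(\pi)$, $0\le j<n$, are distinct, so $\prod_j(z-\sigma^j(\pi))$ is the minimal polynomial of $\pi$ over $F$. It is monic of degree $n$ with coefficients in $O\cap F=R$. Since $O=\mathbb Z[\pi]=R[\pi]$, the elements $1,\pi,\dots,\pi^{n-1}$ form an $R$-basis of $O$. Identify $\mathrm{End}_R(O)=M_n(R)$ through it. Multiplication by $\omega$ and the map $\sigma$ are $R$-linear and satisfy the relations of $G$, so we get
$$\rho:\mathbb Z[G]\to M_n(R),\quad X\mapsto\omega,\ Y\mapsto\sigma,\qquad\Lambda=\rho(\mathbb Z[G])=\sum_{j=0}^{n-1}O\sigma^j .$$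
Let $\Gamma=\{(c_{ki})\in M_n(R):c_{ki}\in\mathfrak q\text{ for }k<i\}$. Since $|R/\mathfrak q|=p$, $[M_n(R):\Gamma]=p^{n(n-1)/2}$.

**Step 1′: $\Lambda\subseteq\Gamma$, and $c_{ii}\equiv\bar\alpha(s^i)\pmod{\mathfrak q}$ for $(c_{ki})=\rho(\alpha)$.** *Purpose: triangularity and the diagonal, as in Step 1.* For $0\le i\le n$,
$$P^i=\bigoplus_{k<i}\mathfrak q\pi^k\oplus\bigoplus_{i\le k\le n-1}R\pi^k .$$
The right side lies in the left because $\mathfrak q\subseteq P^n\subseteq P^i$, and both have index $p^i$ in $O$. The operators $\omega$ and $\sigma$ preserve each $P^i$. So for $\varphi\in\Lambda$ we have $\varphi(\pi^i)\in P^i$, which says $c_{ki}\in\mathfrak q$ for $k<i$; thus $\varphi\in\Gamma$. For $i\le n-1$ the terms with $k<i$ lie in $\mathfrak qO=P^n\subseteq P^{i+1}$, so $\varphi(\pi^i)\equiv c_{ii}\pi^i\pmod{P^{i+1}}$. On $P^i/P^{i+1}$, $\omega$ acts as $1$. From $1-\omega^s=\pi(1+\omega+\dots+\omega^{s-1})\equiv s\pi\pmod{P^2}$, and since $P^i/P^{i+1}$ is generated as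 a group by the class of $\pi^i$, $\sigma$ acts as $s^i$. Hence $\rho(\alpha)\pi^i\equiv\bar\alpha(s^i)\pi^i\pmod{P^{i+1}}$ and $c_{ii}-\bar\alpha(s^i)\in P\cap R=\mathfrak q$.

**Step 2′: $\Lambda=\Gamma$.** *Purpose: again equality of indices.* Since $O=\bigoplus_iR\pi^i$, $\Lambda$ is the $R$-span of the $n^2$ elements $\pi^i\sigma^j$, $0\le i,j<n$. Let $\Delta\in R$ be the determinant of the matrix expressing them in the $E_{ki}$. With the trace form $\mathrm{tr}(ab)$ on $M_n(F)$, the Gram determinant of the $\pi^i\sigma^j$ is $\pm\Delta^2$.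

View operators as $F$-linear maps of $K$. Multiplication by $x$ has trace $\mathrm{Tr}_{K/F}(x)$. If $n\nmid j$, then $c=\omega-\sigma^j(\omega)\neq0$, and with $x'=x/c$ the identity $\mathrm{tr}(\omega x'\sigma^j)=\mathrm{tr}(x'\sigma^j\omega)=\mathrm{tr}(x'\sigma^j(\omega)\sigma^j)$ gives $\mathrm{tr}(x\sigma^j)=0$. So $\mathrm{tr}(\pi^i\sigma^j\pi^{i'}\sigma^{j'})$ vanishes unless $j+j'\equiv0\pmod n$, when it is $\mathrm{Tr}_{K/F}(\pi^i\sigma^j(\pi^{i'}))$. The Gram matrix thus has one nonzero block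
$$B_j=\bigl(\mathrm{Tr}_{K/F}(\pi^i\pi^k)\bigr)_{i,k}\,S_j$$
in each block row and column, where $S_j\in GL_n(R)$ is the matrix of the $R$-automorphism $\sigma^j$ of $O$. Hence $\Delta^2=(\text{unit of }R)\cdot d^{\,n}$ with
$$d=\det\bigl(\mathrm{Tr}_{K/F}(\pi^i\pi^k)\bigr)=\prod_{0\le i<j\le n-1}(\sigma^i\pi-\sigma^j\pi)^2$$
by the Vandermonde determinant. Each factor $\omega^{s^j}-\omega^{s^i}$ is a unit times $\pi$, so $d$ is a unit of $O$ times $\pi^{n(n-1)}$, hence a unit of $O$ times $\lambda^{n-1}$. The quotient $d/\lambda^{n-1}$ lies in $F$ and is a unit of $O$, so it is a unit of $R$, and $dR=\mathfrak q^{n-1}$. Therefore $\Delta^2R=\mathfrak q^{n(n-1)}$, and by unique factorization of ideals $\Delta R=\mathfrak q^{n(n-1)/2}\ne0$.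

The image of an $R$-linear map $R^{n^2}\to R^{n^2}$ with determinant $\Delta\ne0$ has index $|N_{F/\mathbb Q}(\Delta)|=|R/\Delta R|$, because the $\mathbb Z$-determinant of the map is $N_{F/\mathbb Q}(\Delta)$. So $[M_n(R):\Lambda]=|R/\mathfrak q^{n(n-1)/2}|=p^{n(n-1)/2}=[M_n(R):\Gamma]$. With Step 1′, $\Lambda=\Gamma$.

**Step 3′: $D(\alpha)=D_{\mathbb Z_n}(\bar\alpha)\,N_{F/\mathbb Q}(\det\rho(\alpha))^n$.** *Purpose: the determinant formula.* Consider the $\mathbb Q$-algebra map $\mathbb Q[G]\to\mathbb Q[\mathbb Z_n]\times M_n(F)$, $\alpha\mapsto(\bar\alpha,\rho(\alpha))$. It sends $p^{-1}NY^j$ to $(y^j,0)$, since $\rho(N)=0$ and $\bar N=p$. By Step 2′ the $\mathbb Q$-span of $\Lambda$ is that of $M_n(R)$, namely $M_n(F)$. So the map is onto. Dimensions over $\mathbb Q$ agree, as $n+n^2\cdot\frac{p-1}n=pn=|G|$, so it is an isomorphism. Left multiplication by $A$ on $M_n(F)$ has $F$-determinant $\det(A)^n$, hence $\mathbb Q$-determinant $N_{F/\mathbb Q}(\det A)^n$. The formula follows.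

**Step 4′: $\mathbb F_p[y]/(y^n-1)\cong\mathbb F_p^n$ via $\beta\mapsto(\beta(s^i))_{0\le i<n}$, and $D_{\mathbb Z_n}(\beta)\equiv\prod_i\beta(s^i)\pmod p$.** *Purpose: to compare $m$ with the diagonal.* As $s$ has order $n$ mod $p$, the residues $s^0,\dots,s^{n-1}$ are $n$ distinct roots of $y^n-1$ over $\mathbb F_p$. So $y^n-1=\prod_i(y-s^i)$ there. The isomorphism is the Chinese remainder theorem, and the congruence is the determinant of multiplication by $\beta$, read mod $p$.

**Necessity.** *Purpose: every $D(\alpha)$ has the stated form.* Let $\theta=\det\rho(\alpha)\in R$. Since $\rho(\alpha)$ is triangular mod $\mathfrak q$ by Step 1′, and by Step 4′,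
$$\theta\equiv\prod_i\bar\alpha(s^i)\equiv D_{\mathbb Z_n}(\bar\alpha)=m\pmod{\mathfrak q}.$$
Step 3′ gives $D(\alpha)=m\,N_{F/\mathbb Q}(\theta)^n$.

**Sufficiency.** *Purpose: to realize every such value with prescribed $\bar\alpha$.* Let $\beta$, $m=D_{\mathbb Z_n}(\beta)$ and $\theta\equiv m\pmod{\mathfrak q}$ be given. We first choose $C\in\Gamma$ with $\det C=\theta$ and $c_{ii}\equiv\beta(s^i)\pmod{\mathfrak q}$ for all $i$.

If $n=1$, take $C=(\theta)$; the congruence holds because $\theta\equiv m=\beta(1)\pmod{\mathfrak q}$. If $n\ge2$, put $d_i=\beta(s^i)\in\mathbb Z$, computed with the representative of degree $<n$. Let $C$ have diagonal $d_0,\dots,d_{n-1}$, subdiagonal entries $1$, upper right corner $\lambda t$ with $t\in R$, and zeros elsewhere. Then $C\in\Gamma$ since $\lambda\in\mathfrak q$. Expanding along the first row as in Step 6,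
$$\det C=\prod_id_i+(-1)^{n-1}\lambda t .$$
By Step 4′, $\prod_id_i\equiv m\equiv\theta\pmod{\mathfrak q}$. Since $\mathfrak q=\lambda R$, there is $t\in R$ with $\det C=\theta$.

By Step 2′, $C=\rho(\gamma)$ with $\gamma\in\mathbb Z[G]$. By Step 1′, $\bar\gamma(s^i)\equiv c_{ii}\equiv\beta(s^i)\pmod{\mathfrak q}$. Both outer terms are represented by integers, so the congruence holds modulo $\mathfrak q\cap\mathbb Z=p\mathbb Z$, for every $i$. By Step 4′, $\beta-\bar\gamma=p\,\delta$ with $\delta\in\mathbb Z[\mathbb Z_n]$. Put $\alpha=\gamma+N\,\delta(Y)$. Since $\rho(N)=0$ and $\bar N=p$, we have $\rho(\alpha)=C$ and $\bar\alpha=\beta$. By Step 3′, $D(\alpha)=m\,N_{F/\mathbb Q}(\theta)^n$.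

This proves the statement for each $\beta$. Letting $\beta$ run over $\mathbb Z[\mathbb Z_n]$ gives the first statement of Theorem B. $\qquad\blacksquare$
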